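\title{Adding a missing face to the middle skeleton of a triangulated sphere}

\begin{abstract}
Let $\mathcal S$ be a triangulated $2d$-sphere, not necessarily piecewise linear, and let $M$ be a missing $d$-face of its $d$-skeleton. We prove that the $d$-skeleton together with $M$ does not embed in the $2d$-sphere. The proof constructs a cycle in the deleted product on which the mod $2$ obstruction class is nonzero, and it uses only the homology of $\mathcal S$ and of the complements of its faces. It therefore applies to $\mathbb Z_2$-homology spheres, excludes almost-embeddings, and covers skeleta and missing faces of other dimensions. For piecewise linear spheres we determine exactly when a skeleton with one missing face added embeds in the sphere.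
\end{abstract}

\section{Introduction}

Simplicial complexes are finite, and a face is identified with its set of vertices. We write $|\mathcal K|$ for the geometric realization of $\mathcal K$ and $\mathcal K_{\le k}$ for its $k$-skeleton. A \emph{missing $j$-face} of $\mathcal K$ is a set $M$ of $j+1$ vertices of $\mathcal K$ such that $M\notin\mathcal K$ while the complex $\partial M$ of proper subsets of $M$ is contained in $\mathcal K$. A \emph{triangulated $n$-sphere} is a complex $\mathcal S$ with $|\mathcal S|$ homeomorphic to $\mathbf S^n$, and $\mathcal K$ \emph{embeds} in a space if there is an injective continuous map of $|\mathcal K|$ into it.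

Every $d$-dimensional complex embeds in $\mathbb R^{2d+1}$: place the vertices in general position. So $2d$ is the largest dimension in which a $d$-complex can fail to embed. The $d$-skeleton of a triangulated $2d$-sphere does embed in $\mathbf S^{2d}$, and one may ask whether it is maximal with this property: can it still embed after one missing $d$-face is added? The problem, which comes from Nevo and Wagner \cite{NW}, is to prove or disprove that it never does. We prove it.

\begin{theorem}\label{thm:question}
Let $\mathcal S$ be a triangulated $2d$-sphere and let $M$ be a missing $d$-face of $\mathcal S_{\le d}$. Then $\mathcal S_{\le d}\cup\{M\}$ does not embed in $\mathbf S^{2d}$.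
\end{theorem}

For $d=1$ this is a count. By Euler's formula a triangulated $2$-sphere with $v$ vertices has $3v-6$ edges, the largest number that a planar graph on $v$ vertices can have. For $d\ge2$ a $d$-complex has codimension at least two in $\mathbf S^{2d}$, and there are no complementary regions to count. A second test case is the join $\mathcal S=\partial M*\partial N$, where $M$ and $N$ are disjoint sets of $d+1$ and $d+2$ vertices. It is a triangulated $2d$-sphere whose faces are the subsets of $M\cup N$ that contain neither $M$ nor $N$. Hence $\mathcal S_{\le d}\cup\{M\}$ is the $d$-skeleton of the $(2d+2)$-simplex, and Theorem~\ref{thm:question} becomes the van Kampen--Flores theorem. The statement is also known when $\mathcal S$ is \emph{piecewise linear} (PL), that is, obtainable from the boundary of a simplex by finitely many bistellar (Pachner) moves. Our proof uses neither of these two results.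

The following picture suggests the answer; we use it only as a guide. Leave $\mathcal S_{\le d}$ where it is, inside $|\mathcal S|\cong\mathbf S^{2d}$, and try to insert $M$ as a $d$-ball with boundary $|\partial M|$. By Alexander duality the complement of the $(d-1)$-sphere $|\partial M|$ has a nonzero mod $2$ homology class of dimension $d$. The complement deformation retracts onto the subcomplex induced on the vertices outside $M$, so the class is represented by a simplicial $d$-cycle $c$ disjoint from $M$. This cycle lies in the $d$-skeleton and is linked with $\partial M$, so the ball has to meet it. (For $d=1$, $c$ separates the two endpoints of $M$.) The picture leaves out the real difficulty: an embedding of $\mathcal S_{\le d}\cup\{M\}$ may place the skeleton in a way that has nothing to do with $|\mathcal S|$. We need an obstruction that depends on the abstract complex only, and the deleted product supplies it.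

The argument is not tied to the middle dimension. For the $k$-skeleton of an $n$-sphere and a missing $j$-face we need $k\ge j-1$, so that $\partial M$ lies in the skeleton. The linking cycle has dimension $n-j$, so one expects an obstruction only when $n-j\le k$; and there is too much room when $k<n/2$. These are the exact thresholds.

\begin{theorem}\label{thm:classification}
Let $\mathcal S$ be a triangulated $n$-sphere, $n\ge1$, let $M$ be a missing $j$-face of $\mathcal S$ with $j\ge1$, let $k\ge j-1$, and put $\mathcal K=\mathcal S_{\le k}\cup\{M\}$.
\begin{enumerate}
\item[(1)] If $k\ge\max(n/2,\,n-j)$, then $\mathcal K$ does not embed in $\mathbf S^n$.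
\item[(2)] If $k<n/2$, then $\mathcal K$ embeds in $\mathbb R^{2k+1}\subseteq\mathbb R^n$, even linearly on each simplex.
\item[(3)] If $n/2\le k<n-j$ and $\mathcal S$ is PL, then $\mathcal K$ embeds in $\mathbf S^n$.
\end{enumerate}
Thus, for PL spheres, $\mathcal K$ embeds in $\mathbf S^n$ if and only if $k<\max(n/2,\,n-j)$.
\end{theorem}

Both non-embedding statements follow from Theorem~\ref{thm:main}, stated in Section~\ref{sec:statement} after the tools of Section~\ref{sec:tools}. Section~\ref{sec:omega} studies the deleted product of the whole sphere, Section~\ref{sec:example} carries out the argument by hand for $K_5$, and Section~\ref{sec:proof} gives the general proof. Theorem~\ref{thm:classification} is proved in Section~\ref{sec:sharp}, and homology spheres are treated in Section~\ref{sec:homology}.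

\section{Deleted products and double covers}\label{sec:tools}

All chains, homology and cohomology have coefficients in $\mathbb Z_2$. The chain complex $C(\mathcal L)$ of a simplicial complex has the nonempty faces as a basis. Reduced homology $\tilde H$ is computed with the empty face added in degree $-1$. We call $\mathcal L$ \emph{acyclic} if $\tilde H_i(\mathcal L)=0$ for all $i\ge-1$, that is, if $\mathcal L$ has at least one vertex and has the homology of a point. Cones, in particular full simplices, are acyclic. For a set $U$ of vertices, $\mathcal L[U]$ is the subcomplex of all faces contained in $U$.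

The product $\mathcal L\times\mathcal L'$ is the cell complex with cells $\sigma\times\tau$, where $\sigma\in\mathcal L$ and $\tau\in\mathcal L'$ are \emph{nonempty}. Its cellular boundary is
\[
\partial(\sigma\times\tau)=\partial\sigma\times\tau+\sigma\times\partial\tau,
\]
where $\times$ is extended bilinearly to chains and the boundary of a vertex is $0$.

\subsection*{The obstruction class}
The \emph{deleted product} $\mathcal K_\Delta$ is the subcomplex of $\mathcal K\times\mathcal K$ formed by the cells $\sigma\times\tau$ with $\sigma\cap\tau=\emptyset$. It records the pairs of points that lie in disjoint faces. The swap $T(x,y)=(y,x)$ permutes the cells and maps no cell to itself. We call a finite cell complex $X$ with such an involution a \emph{free $T$-complex}; the sphere with the antipodal map is another example. The quotient map $\pi\colon X\to X/T$ is a double cover. Its class $w_X\in H^1(X/T)$ takes the value $1$ on a loop whose lifts to $X$ are not closed and the value $0$ on a loop whose lifts are closed. We use three facts.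
\begin{enumerate}
\item[(W1)] If $f\colon X\to X'$ is continuous and $T$-equivariant and $\bar f\colon X/T\to X'/T$ is the induced map, then $\bar f^*w_{X'}=w_X$. Indeed, $f$ maps a closed lift to a closed lift and a path from $x$ to $Tx$ to a path from $f(x)$ to $Tf(x)$.
\item[(W2)] $\pi^*w_X=0$, since the projection of a loop in $X$ has a closed lift.
\item[(W3)] (Gysin sequence, \cite[Cor.~12.3]{MS}.) There is an exact sequence
\[
\cdots\to H^i(X/T)\xrightarrow{\pi^*}H^i(X)\to H^i(X/T)\xrightarrow{\cup w_X}H^{i+1}(X/T)\to\cdots .
\]
\end{enumerate}

An \emph{almost-embedding} of $\mathcal K$ is a continuous map $f$ on $|\mathcal K|$ with $f(|\sigma|)\cap f(|\tau|)=\emptyset$ whenever $\sigma\cap\tau=\emptyset$. Embeddings are almost-embeddings.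

\begin{lemma}\label{lem:obstruction}
If there is an almost-embedding $f\colon|\mathcal K|\to\mathbb R^n$, then $w_{\mathcal K_\Delta}^{\,n}=0$.
\end{lemma}

\begin{proof}
The map $(x,y)\mapsto(f(x)-f(y))/|f(x)-f(y)|$ is defined on $|\mathcal K_\Delta|$, and it is equivariant for the antipodal map of $\mathbf S^{n-1}$. By (W1), $w_{\mathcal K_\Delta}^{\,n}$ is pulled back from $H^n(\mathbb{RP}^{n-1})=0$.
\end{proof}

\subsection*{Transfer and projections}
Let $X$ be a $T$-invariant subcomplex of a deleted product. The cells of $X/T$ are the unordered pairs $\{\sigma,\tau\}=\pi(\sigma\times\tau)$, and we extend this notation bilinearly to chains. The \emph{transfer} is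
\[
\operatorname{tr}\colon C(X/T)\to C(X),\qquad \{\sigma,\tau\}\mapsto\sigma\times\tau+\tau\times\sigma .
\]
It satisfies $\operatorname{tr}\pi=1+T$. It is a chain map, because $\pi$ is onto and $\operatorname{tr}\partial\pi=(1+T)\partial=\partial\operatorname{tr}\pi$. A chain is killed by $\pi$ exactly when $\sigma\times\tau$ and $\tau\times\sigma$ always occur in it together, so the sequence
\begin{equation}\label{eq:transfer}
0\to C(X/T)\xrightarrow{\operatorname{tr}}C(X)\xrightarrow{\pi}C(X/T)\to0
\end{equation}
is exact.

The projections of a product to its factors are given on chains by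
\[
\operatorname{pr}_1(\sigma\times\tau)=\begin{cases}\sigma&\dim\tau=0,\\0&\dim\tau>0,\end{cases}\qquad
\operatorname{pr}_2(\sigma\times\tau)=\begin{cases}\tau&\dim\sigma=0,\\0&\dim\sigma>0.\end{cases}
\]
With the augmentation $\varepsilon\colon C(\mathcal L)\to\mathbb Z_2$, which sends vertices to $1$ and other faces to $0$, these are the chain maps $\mathrm{id}\otimes\varepsilon$ and $\varepsilon\otimes\mathrm{id}$. Note that $\operatorname{pr}_1T=\operatorname{pr}_2$. All our homology computations rest on one principle: a projection with acyclic fibers is an isomorphism in homology.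

\begin{lemma}\label{lem:projection}
Let $Z$ be a subcomplex of $\mathcal L\times\mathcal L'$. For a nonempty face $\sigma\in\mathcal L$ let $Z_\sigma$ be the simplicial complex whose nonempty faces are the $\tau$ with $\sigma\times\tau\in Z$, and suppose that every $Z_\sigma$ is acyclic. Let $F_p\subseteq C(Z)$ be spanned by the cells $\sigma\times\tau$ with $\dim\sigma\le p$. Then $\operatorname{pr}_1$ induces isomorphisms
\[
H_*(Z)\cong H_*(\mathcal L),\qquad H_*\bigl(C(Z)/F_p\bigr)\cong H_*\bigl(C(\mathcal L)/C(\mathcal L_{\le p})\bigr)\quad\text{for all }p.
\]
The same holds for $\operatorname{pr}_2$ with the roles of the factors exchanged.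
\end{lemma}

\begin{proof}
Each $F_p$ is a subcomplex, and $\operatorname{pr}_1$ maps it to $C(\mathcal L_{\le p})$. In $F_p/F_{p-1}$ the term $\partial\sigma\times\tau$ of the boundary vanishes, so $F_p/F_{p-1}$ is the direct sum of the complexes $\sigma\times C(Z_\sigma)$ over the $p$-faces $\sigma$. The quotient $C(\mathcal L_{\le p})/C(\mathcal L_{\le p-1})$ is the direct sum of the groups $\mathbb Z_2\sigma$, and $\operatorname{pr}_1$ is the sum of the augmentations $C(Z_\sigma)\to\mathbb Z_2$. These are isomorphisms in homology because $Z_\sigma$ is acyclic. By induction on $p$ and the five lemma, $F_p\to C(\mathcal L_{\le p})$ is an isomorphism in homology for every $p$. For large $p$ this is the first claim, and the five lemma then gives the second.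
\end{proof}

\section{The main theorem}\label{sec:statement}

In $\mathcal S_\Delta$ the fiber over $\sigma$ is $\mathcal S[V\setminus\sigma]$, where $V$ is the vertex set. Lemma~\ref{lem:projection} thus points to the following conditions on a complex $\mathcal S$ and an integer $n$.
\begin{enumerate}
\item[(A)] For every nonempty face $\sigma\in\mathcal S$, the complex $\mathcal S[V\setminus\sigma]$ is acyclic.
\item[(B)] $H_*(\mathcal S)\cong H_*(\mathbf S^n)$.
\end{enumerate}

\begin{theorem}\label{thm:main}
Let $\mathcal S$ satisfy \textup{(A)} and \textup{(B)}. Let $k,j$ be integers with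
\[
\tfrac n2\le k\le n-1,\qquad n-k\le j\le k+1
\]
(so that $n\ge2$ and $j\ge1$), let $M$ be a missing $j$-face of $\mathcal S$, and let $\mathcal K=\mathcal S_{\le k}\cup\{M\}$. Then $w_{\mathcal K_\Delta}^{\,n}\ne0$. Consequently there is no almost-embedding $|\mathcal K|\to\mathbb R^n$, and $\mathcal K$ does not embed in $\mathbf S^n$.
\end{theorem}

Neither condition can be dropped. Take $n=2$ and $k=j=1$. The boundary of the tetrahedron $1234$ with a pendant edge $15$ satisfies (B), while (A) fails for $\sigma=\{1\}$; adding the edge $25$ to its graph gives a planar graph. A $4$-cycle satisfies (A) but not (B), and a $4$-cycle with a diagonal is planar.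

\begin{proposition}\label{prop:spheres}
Every triangulated $n$-sphere $\mathcal S$ satisfies \textup{(A)} and \textup{(B)}.
\end{proposition}

\begin{proof}
Only (A) needs proof. Let $\sigma$ be a nonempty face. A point of $|\mathcal S|\setminus|\sigma|$ has a positive barycentric coordinate at some vertex outside $\sigma$. Multiply the coordinates at the vertices of $\sigma$ by $1-t$ and renormalize; for $t\in[0,1]$ this is a deformation retraction of $|\mathcal S|\setminus|\sigma|$ onto $|\mathcal S[V\setminus\sigma]|$. On the other hand, $|\mathcal S|\setminus|\sigma|$ is the complement in $\mathbf S^n$ of a subset homeomorphic to a closed ball. It is nonempty, since a ball is not a sphere, and its reduced homology vanishes by \cite[Prop.~2B.1(a)]{Hatcher} and universal coefficients.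
\end{proof}

The cited proposition holds for arbitrary, possibly wild, embedded balls. This is why no PL hypothesis is needed: the topology of $|\mathcal S|$ enters Theorem~\ref{thm:main} only through (A) and (B).

\begin{proof}[Proof of Theorem~\ref{thm:question}]
Let $d\ge1$. Since $\dim M=d$ and $M\notin\mathcal S_{\le d}$, we have $M\notin\mathcal S$, so $M$ is a missing $d$-face of $\mathcal S$. Apply Theorem~\ref{thm:main} with $n=2d$ and $k=j=d$. For $d=0$ there is no missing $0$-face; if a new vertex is allowed as one, the claim is that three points do not embed in $\mathbf S^0$.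
\end{proof}

\section{The deleted product of the sphere}\label{sec:omega}

To prove $w_{\mathcal K_\Delta}^{\,n}\neq0$ we must find an $n$-cycle of $\mathcal K_\Delta/T$ on which this class takes the value $1$. We first find such a cycle for the whole complex $\mathcal S$, where (A) makes the homology computable. Let $\mathcal S$ satisfy (A) and (B) with $n\ge1$, put $Q=\mathcal S_\Delta/T$, write $w_Q$ for the class of the cover $\mathcal S_\Delta\to Q$, and let $s$ be the nonzero element of $H_n(\mathcal S)\cong\mathbb Z_2$.

\begin{proposition}\label{prop:omega}
The complex $\mathcal S_\Delta$ has the homology of $\mathbf S^n$. The group $H_n(Q)$ has exactly one nonzero element $\omega$, and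
\[
\langle w_Q^n,\omega\rangle=1,\qquad \operatorname{pr}_{1*}\operatorname{tr}_*\omega=s .
\]
\end{proposition}

\begin{proof}
By (A) and Lemma~\ref{lem:projection}, $\operatorname{pr}_{1*}\colon H_*(\mathcal S_\Delta)\to H_*(\mathcal S)$ is an isomorphism, and (B) gives the first claim.

In the Gysin sequence (W3), the kernel of $\cup w_Q$ on $H^i(Q)$ is the image of $H^i(\mathcal S_\Delta)$. This image is zero for $1\le i\le n-1$, because $H^i(\mathcal S_\Delta)=0$. It is zero for $i=0$, because the preceding map $\pi^*\colon H^0(Q)\to H^0(\mathcal S_\Delta)=\mathbb Z_2$ is onto. Starting from $1\in H^0(Q)$ we get $w_Q^n\ne0$. As $H^n(Q)$ is the dual of $H_n(Q)$, there is $\omega\in H_n(Q)$ with $\langle w_Q^n,\omega\rangle=1$.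

Now consider the long exact sequence of \eqref{eq:transfer},
\[
H_{i+1}(\mathcal S_\Delta)\to H_{i+1}(Q)\to H_i(Q)\xrightarrow{\operatorname{tr}_*}H_i(\mathcal S_\Delta).
\]
For $i\ge n+1$ the outer groups vanish, so $H_{n+1}(Q)\cong H_{n+2}(Q)\cong\cdots$, and these groups are zero because $Q$ is finite-dimensional. For $i=n$ it follows that $\operatorname{tr}_*\colon H_n(Q)\to H_n(\mathcal S_\Delta)\cong\mathbb Z_2$ is injective. Hence $\omega$ is the only nonzero class, and $\operatorname{pr}_{1*}\operatorname{tr}_*\omega\ne0$, which means that it equals $s$.
\end{proof}

A cycle $\Omega$ representing $\omega$ involves faces of $\mathcal S$ of dimension greater than $k$, which $\mathcal K$ does not have. The plan is to cancel them by adding the image $\pi\Gamma$ of a cycle $\Gamma$ from the double cover. By (W2) this does not change the value of $w^n$. The face $M$ is what makes a suitable $\Gamma$ available.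

\section{An example: the bipyramid and $K_5$}\label{sec:example}

Let $n=2$ and $k=j=1$. Let $\mathcal S$ be the boundary of the bipyramid with apices $a,b$ and equator $C=12+13+23$, and let $M=ab$. Then $\mathcal K=K_5$. Put $aC=a12+a13+a23$, and likewise $bC$. In $\partial(aC)$ each edge $ai$ occurs twice, so $\partial(aC)=C=\partial(bC)$, and $s$ is the class of $aC+bC$.

\emph{The cycle $\Gamma$.} The equator separates $a$ from $b$; it is the linking cycle of the introduction. The chain $ab\times C$ has boundary $a\times C+b\times C$. In $\mathcal S_\Delta$ the cycle $a\times C$ bounds $a\times bC$, the hemisphere that avoids $a$, and $b\times C$ bounds $b\times aC$. So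
\[
\Gamma=ab\times C+a\times bC+b\times aC
\]
is a cycle, and $\operatorname{pr}_2\Gamma=aC+bC$ represents $s$: the two hemispheres cover the sphere once.

\emph{The cycle $\Omega$.} Let $z$ be the sum of the $15$ unordered pairs of disjoint edges of $K_5$. A $1$-cell $\{e,v\}$ occurs in $\partial\{e,e'\}$ for the two edges $e'$ that contain $v$ and miss $e$, so $\partial z=0$. The pairs that contain $ab$ add up to $\{ab,C\}$. Hence $E=z+\{ab,C\}$ is a chain of $Q$ with $\partial E=\partial\{ab,C\}=\{a,C\}+\{b,C\}$, and
\[
\Omega=E+\{a,bC\}+\{b,aC\}
\]
is a cycle of $Q$. Pairs of edges are killed by $\operatorname{pr}_1\operatorname{tr}$, so $\operatorname{pr}_1\operatorname{tr}\Omega=bC+aC$. Thus $[\Omega]\neq0$, and $[\Omega]=\omega$ by Proposition~\ref{prop:omega}.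

\emph{Cancellation.} The cells with a triangle occur in both $\Omega$ and $\pi\Gamma$, and $\Omega+\pi\Gamma=E+\{ab,C\}=z$. So $w^2$ takes the value $1+0$ on the cycle $z$ of $(K_5)_\Delta/T$, and $K_5$ is not planar.

In general the high-dimensional cells of $\Omega$ and $\pi\Gamma$ will not be literally equal. The example shows why this does not matter. The boundary of the $3$-cell $\{a12,b3\}$ is $\{a12,b\}+\{a12,3\}$ plus three pairs of edges. Up to boundaries and cells of $\mathcal K_\Delta/T$, the vertex paired with a triangle is therefore irrelevant; what counts is which triangles occur, and this is what $\operatorname{pr}_1\operatorname{tr}$ records. Lemma~\ref{lem:phi} is the general form of this observation.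

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Keep the notation of Section~\ref{sec:omega}, and let $\Omega$ be a cycle representing $\omega$. Since $j-1\le k$, we have $\partial M\subseteq\mathcal S_{\le k}$, so $\mathcal K$ is a simplicial complex. Let $X=\mathcal S_\Delta\cup\mathcal K_\Delta$, a $T$-invariant subcomplex of $(\mathcal S\cup\{M\})_\Delta$, and let $F\subseteq C(\mathcal S_\Delta)$ be the subcomplex spanned by the cells $\sigma\times\tau$ with $\dim\sigma\le k$.

\subsection*{The linking cycle}
In the example every cell of $\Gamma$ had its first factor in $M$, and $\operatorname{pr}_2\Gamma$ represented $s$. We obtain such a cycle by projecting to the second factor.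

\begin{lemma}\label{lem:gamma}
There are chains $c\in C_{n-j}(\mathcal S)$ and $W\in F$ of degree $n$ such that $M\times c\in C_n(\mathcal K_\Delta)$, the chain $\Gamma=M\times c+W$ is a cycle of $X$, and $\operatorname{pr}_2W$ is a cycle representing $s$.
\end{lemma}

\begin{proof}
Let $Y$ be the cell complex of all $\sigma\times\tau$ with $\emptyset\ne\sigma\subseteq M$, $\emptyset\neq\tau\in\mathcal S$ and $\sigma\cap\tau=\emptyset$. For fixed $\tau$ the admissible $\sigma$ are the nonempty subsets of $M\setminus\tau$. This set is nonempty, since $M\subseteq\tau$ would give $M\in\mathcal S$. So the fibers are full simplices, and $\operatorname{pr}_{2*}\colon H_*(Y)\to H_*(\mathcal S)$ is an isomorphism by Lemma~\ref{lem:projection}. Choose an $n$-cycle $\Gamma$ of $Y$ with $[\operatorname{pr}_2\Gamma]=s$ and collect the cells with first factor $M$. This gives $\Gamma=M\times c+W$, where $c$ is a sum of $(n-j)$-faces of $\mathcal S$ disjoint from $M$, and the cells $\sigma\times\tau$ of $W$ have $\sigma\subsetneq M$.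

Such a $\sigma$ lies in $\partial M\subseteq\mathcal S$ and has dimension at most $j-1\le k$, so $W\in F$. Since $n-j\le k$, the faces of $c$ lie in $\mathcal S_{\le k}$, so $M\times c\in C_n(\mathcal K_\Delta)$. Hence $\Gamma$ is a cycle of $X$. Finally $\operatorname{pr}_2(M\times c)=0$ because $j\ge1$, so $\operatorname{pr}_2W=\operatorname{pr}_2\Gamma$.
\end{proof}

\subsection*{Homology relative to $\mathcal K_\Delta/T$}
We want to show that the cycle $\Omega+\pi\Gamma$ of $X/T$ is homologous to a cycle of $\mathcal K_\Delta/T$, that is, that it vanishes in the homology of
\[
R=C(X/T)/C(\mathcal K_\Delta/T).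
\]
Since $M\notin\mathcal S$, we have $\mathcal S\cap\mathcal K=\mathcal S_{\le k}$ and $\mathcal S_\Delta\cap\mathcal K_\Delta=(\mathcal S_{\le k})_\Delta$. Therefore $R=C(Q)/C((\mathcal S_{\le k})_\Delta/T)$, and $R$ does not depend on $M$. The difficulty is that Lemma~\ref{lem:projection} applies to ordered pairs, while the cells of $R$ are unordered. In low degrees, however, a cell of $R$ has only one face of dimension greater than $k$, and this orders the pair. Put $A=C(\mathcal S)/C(\mathcal S_{\le k})$.

\begin{lemma}\label{lem:phi}
The chain map $\operatorname{pr}_1\operatorname{tr}\colon C(Q)\to C(\mathcal S)$ induces an isomorphism $\Phi\colon H_n(R)\to H_n(A)$.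
\end{lemma}

\begin{proof}
Let $D=C(\mathcal S_\Delta)/F$. The transfer maps $C((\mathcal S_{\le k})_\Delta/T)$ into $F$, so it induces a chain map $\theta\colon R\to D$. A basis of $R_i$ consists of the pairs $\{\sigma,\tau\}$ of disjoint nonempty faces of $\mathcal S$ with $\dim\sigma+\dim\tau=i$, at least one of which has dimension $\ge k+1$. A basis of $D_i$ consists of the cells $\sigma\times\tau$ of dimension $i$ with $\dim\sigma\ge k+1$. Let $i\le 2k+1$. Then exactly one face of the pair, say $\sigma$, has dimension $\ge k+1$, the cell $\tau\times\sigma$ lies in $F$, and $\theta\{\sigma,\tau\}=\sigma\times\tau$. So $\theta$ is a bijection of bases in all degrees $i\le2k+1$. Since $n\le2k$, these include the degrees $n-1$, $n$ and $n+1$, and $\theta_*\colon H_n(R)\to H_n(D)$ is an isomorphism. By (A) and Lemma~\ref{lem:projection} with $p=k$, the map $\operatorname{pr}_{1*}\colon H_n(D)\to H_n(A)$ is an isomorphism as well, and $\Phi=\operatorname{pr}_{1*}\theta_*$.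
\end{proof}

\subsection*{Cancellation and evaluation}
Let $\bar s\in H_n(A)$ be the image of $s$. By Proposition~\ref{prop:omega}, $\Phi[\Omega]=\bar s$. The class of $\pi\Gamma$ in $H_n(R)$ is represented by $\pi W\in C(Q)$, because $\pi(M\times c)\in C(\mathcal K_\Delta/T)$. Now
\[
\operatorname{pr}_1\operatorname{tr}\pi W=\operatorname{pr}_1W+\operatorname{pr}_1TW=\operatorname{pr}_1W+\operatorname{pr}_2W ,
\]
and $\operatorname{pr}_1W\in C(\mathcal S_{\le k})$ because $W\in F$. So $\Phi[\pi\Gamma]=\bar s$ by Lemma~\ref{lem:gamma}. Since $\Phi$ is injective, $\Omega+\pi\Gamma$ is zero in $H_n(R)=H_n(X/T,\mathcal K_\Delta/T)$. By the exact sequence of the pair there is $\zeta\in H_n(\mathcal K_\Delta/T)$ whose image in $H_n(X/T)$ is $\iota_*\omega+\pi_*[\Gamma]$, where $\iota\colon Q\to X/T$ is the inclusion. Applying (W1) to the inclusions of $\mathcal K_\Delta$ and $\mathcal S_\Delta$ in $X$, and then (W2), we get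
\[
\langle w_{\mathcal K_\Delta}^{\,n},\zeta\rangle=\langle w_X^n,\iota_*\omega\rangle+\langle w_X^n,\pi_*[\Gamma]\rangle=\langle w_Q^n,\omega\rangle+\langle(\pi^*w_X)^n,[\Gamma]\rangle=1+0 .
\]
Hence $w_{\mathcal K_\Delta}^{\,n}\ne0$, and by Lemma~\ref{lem:obstruction} there is no almost-embedding $|\mathcal K|\to\mathbb R^n$.

\subsection*{From $\mathbb R^n$ to $\mathbf S^n$}
Let $f\colon|\mathcal K|\to\mathbf S^n$ be an embedding. If $f$ misses a point, it is an embedding in $\mathbb R^n$, which was just excluded. If $f$ is onto, it is a homeomorphism by compactness, and $H_n(\mathcal K)\ne0$. But $k\le n-1$ and $j\le n$, so $\mathcal K$ has no face of dimension greater than $n$ and at most one $n$-face, namely $M$, whose boundary is nonzero. Thus $H_n(\mathcal K)=0$, a contradiction. This proves Theorem~\ref{thm:main}. \qed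

\begin{remark}
No cycle $y$ of $\mathcal S_\Delta$ can replace $\Gamma$. The involution $T_*$ is the identity on $H_n(\mathcal S_\Delta)\cong\mathbb Z_2$, so $\operatorname{tr}\pi y=y+Ty$ is a boundary and $\Phi[\pi y]=0$, whereas $\bar s\ne0$ because $H_n(\mathcal S_{\le k})=0$. The cycle $\Gamma$ works because it is asymmetric: its first factors are small, and only its second projection is seen in $A$.
\end{remark}

\begin{remark}
The inequality $k\ge n/2$ is used only in Lemma~\ref{lem:phi}, and $j\ge n-k$ places the linking chain $c$ in $\mathcal K$; parts (2) and (3) of Theorem~\ref{thm:classification} show what happens without them. The inequality $j\le k+1$ makes $\mathcal K$ a complex and gives $W\in F$. The condition $M\notin\mathcal S$ makes the fibers of $Y$ nonempty and identifies $R$; without it $\mathcal K$ is a subcomplex of $\mathcal S$.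
\end{remark}

\begin{remark}
If $\dim\mathcal K<n$, as in Theorem~\ref{thm:question} for $d\ge1$, there is no almost-embedding $f\colon|\mathcal K|\to\mathbf S^n$ either. By compactness the images of disjoint faces have distance at least some $\varepsilon>0$. Triangulate $\mathbf S^n$ with simplices of diameter less than $\varepsilon/2$, and let $g$ be a simplicial approximation of $f$ on a subdivision of $\mathcal K$. The points $f(x)$ and $g(x)$ lie in a common simplex, so $g$ is still an almost-embedding. Its image lies in the $(n-1)$-skeleton, so $g$ misses a point and is an almost-embedding in $\mathbb R^n$.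
\end{remark}

\section{Proof of Theorem~\ref{thm:classification}}\label{sec:sharp}

\begin{proof}[Proof of (1)]
If $k\le n-1$, the hypotheses are those of Theorem~\ref{thm:main}, by Proposition~\ref{prop:spheres}. Let $k\ge n$. The interior of a maximal face is open in $|\mathcal S|\cong\mathbf S^n$, so by invariance of domain $\dim\mathcal S=n$, and $\mathcal K=\mathcal S\cup\{M\}$. An embedding of $|\mathcal K|$ restricts to an injection $|\mathcal S|\to\mathbf S^n$ whose image is open by invariance of domain and closed by compactness. It is onto because $\mathbf S^n$ is connected, and this leaves no room for the interior of $M$.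
\end{proof}

\begin{proof}[Proof of (2)]
Here $2k+1\le n$. General position settles the case $j\le k$, but for $j=k+1$ the face $M$ and a disjoint $k$-face have complementary dimensions in $\mathbb R^{2k+1}$ and may cross. We avoid this with the moment curve $\gamma(t)=(t,t^2,\dots,t^{2k+1})$. Place the vertices at distinct points of $\gamma$, those of $M$ at the smallest parameters, and extend linearly to $f\colon|\mathcal K|\to\mathbb R^{2k+1}$.

An affine dependence of the points $\gamma(t_i)$ is a family $(\lambda_i)$ with $\sum_i\lambda_it_i^m=0$ for $0\le m\le2k+1$. For at most $2k+2$ points only the trivial one exists, by the Vandermonde determinant. For $2k+3$ points the dependence is therefore unique up to scaling, and it is $\lambda_i=\prod_{l\ne i}(t_i-t_l)^{-1}$: by Lagrange interpolation, $\sum_i\lambda_ip(t_i)$ is the coefficient of $t^{2k+2}$ in any polynomial $p$ of degree at most $2k+2$. The sign of $\lambda_i$ is $(-1)^{r}$, where $r$ is the number of $l$ with $t_l>t_i$. So the coefficients are nonzero and alternate in sign along the curve.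

Suppose that $f(x)=f(y)$ with $x\in|\sigma|$, $y\in|\tau|$ and $x\ne y$. The difference of the barycentric coordinates of $x$ and $y$ is a nontrivial affine dependence supported on $\sigma\cup\tau$, so $|\sigma\cup\tau|\ge2k+3$. Every face other than $M$ has at most $k+1$ vertices, and $|M|\le k+2\le 2k+2$. Up to order we must have $\sigma=M$, $|M|=k+2$, $|\tau|=k+1$ and $M\cap\tau=\emptyset$. Then the dependence is nonnegative on $M$. But the first two of the $2k+3$ points lie in $M$, and their coefficients are nonzero and of opposite sign, a contradiction.
\end{proof}

Part (3) is a general position statement in the sense of \cite[Ch.~5]{RS}: a $j$-ball can be kept away from a $k$-dimensional polyhedron when $j+k<n$. In a PL sphere this can be done by hand, by coning $\partial M$ from a generic point. A bistellar move replaces $\sigma*\partial\tau$ by $\partial\sigma*\tau$, where $\partial\tau$ is the link of $\sigma$ and $\tau$ is not a face. Subdividing at the barycenter of $\sigma$ before the move and at the barycenter of $\tau$ after it gives isomorphic complexes. Composing these identifications, we obtain for a PL $n$-sphere $\mathcal S$ a homeomorphism $h$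 from $|\mathcal S|$ to the boundary of a simplex $\Delta^{n+1}\subset\mathbb R^{n+1}$ that is affine on each simplex of some subdivision $\mathcal S'$ of $\mathcal S$. This is the only use of the PL hypothesis.

\begin{proof}[Proof of (3)]
Put the origin in the interior of $\Delta^{n+1}$ and let $\rho(y)=y/|y|$. Then $\rho h\colon|\mathcal S|\to\mathbf S^n$ is a homeomorphism. Let $\alpha$ and $\beta$ be simplices of $\mathcal S'$ with $\alpha\subseteq|\partial M|$ and $\beta\subseteq|\mathcal S_{\le k}|$. They have at most $j$ and $k+1$ vertices, so $h(\alpha)\cup h(\beta)$ spans a linear subspace $E_{\alpha\beta}$ of dimension at most $j+k+1\le n$. Choose $a\in\mathbb R^{n+1}$ outside these finitely many proper subspaces. Recall that $|\partial M|\subseteq|\mathcal S_{\le k}|$, so $\beta$ may also lie in $|\partial M|$.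

Write the points of $|M|$ as $(1-t)b+tx$, where $b$ is the barycenter, $x\in|\partial M|$ and $0\le t\le1$. Define $g\colon|\mathcal K|\to\mathbf S^n$ by $g=\rho h$ on $|\mathcal S_{\le k}|$ and
\[
g\bigl((1-t)b+tx\bigr)=\rho\bigl((1-t)a+t\,h(x)\bigr).
\]
The argument of $\rho$ is nonzero, since $h(x)\neq0$ and $a$ is not a multiple of $h(x)$. The two definitions agree on $|\partial M|$, so $g$ is continuous, and it is injective on $|\mathcal S_{\le k}|$. Suppose that $g(p)=g(q)$ with $p=(1-t)b+tx$ and $t<1$. Write $q=(1-u)b+uy$ with $y\in|\partial M|$ if $q$ is in the interior of $M$, and put $u=1$, $y=q$ otherwise. Then for some $\lambda>0$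
\[
(1-t)a+t\,h(x)=\lambda(1-u)a+\lambda u\,h(y).
\]
With $x\in\alpha$ and $y\in\beta$, the choice $a\notin E_{\alpha\beta}$ forces $1-t=\lambda(1-u)$ and $t\,h(x)=\lambda u\,h(y)$. The first equation gives $u<1$. By the second, either $t=u=0$ and $p=q=b$, or $t,u>0$ and $\rho h(x)=\rho h(y)$. In the latter case $x=y$ and $t=\lambda u$; adding this to the first equation gives $\lambda=1$, so $t=u$ and $p=q$.
\end{proof}

If $k<\max(n/2,n-j)$, then $k<n/2$ or $n/2\le k<n-j$. So (1), (2) and (3) together give the last sentence of Theorem~\ref{thm:classification}.

\section{Homology spheres}\label{sec:homology}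

The \emph{link} of a face is $\operatorname{lk}_{\mathcal L}\sigma=\{\tau:\tau\cap\sigma=\emptyset,\ \tau\cup\sigma\in\mathcal L\}$, so that $\operatorname{lk}_{\mathcal L}\emptyset=\mathcal L$. A complex $\mathcal S$ is a \emph{$\mathbb Z_2$-homology $n$-sphere} if for every face $\sigma$, including $\emptyset$, the link has the reduced homology of $\mathbf S^{n-|\sigma|}$: the group $\tilde H_i(\operatorname{lk}_{\mathcal S}\sigma)$ is $\mathbb Z_2$ for $i=n-|\sigma|$ and $0$ otherwise. The link of a maximal face is $\{\emptyset\}$, whose reduced homology is in degree $-1$, so all maximal faces have dimension $n$. The link of $\tau$ in $\operatorname{lk}_{\mathcal S}v$ is $\operatorname{lk}_{\mathcal S}(\tau\cup v)$, so links of vertices are $\mathbb Z_2$-homology $(n-1)$-spheres.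

\begin{proposition}\label{prop:homology}
Every $\mathbb Z_2$-homology $n$-sphere $\mathcal S$, $n\ge0$, satisfies \textup{(A)} and \textup{(B)}. Hence Theorem~\ref{thm:main} holds for it.
\end{proposition}

\begin{proof}
Condition (B) is the case $\sigma=\emptyset$ of the definition. For (A) we remove the vertices of a face one at a time. Let $v$ be a vertex of a complex $\mathcal L$, and let $\mathcal L-v$ be the subcomplex of faces that do not contain $v$. Then $\mathcal L$ is the union of $\mathcal L-v$ and the cone over $\operatorname{lk}_{\mathcal L}v$ with apex $v$, and their intersection is $\operatorname{lk}_{\mathcal L}v$. The cone is acyclic, so the Mayer--Vietoris sequence reads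
\begin{equation}\label{eq:mv}
\cdots\to\tilde H_i(\operatorname{lk}_{\mathcal L}v)\to\tilde H_i(\mathcal L-v)\to\tilde H_i(\mathcal L)\to\tilde H_{i-1}(\operatorname{lk}_{\mathcal L}v)\to\cdots .
\end{equation}
We use induction on $n$, and for fixed $n$ induction on $|\sigma|$. For $n=0$ the complex consists of two points, and removing one leaves a point. Let $n\ge1$.

\emph{The case $\sigma=\{v\}$.} In \eqref{eq:mv} with $\mathcal L=\mathcal S$, the homology of $\mathcal S$ is in degree $n$ and that of the link in degree $n-1$. So $\tilde H_i(\mathcal S-v)=0$ for $i\ne n,n-1$, and
\[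
0\to\tilde H_n(\mathcal S-v)\to\mathbb Z_2\to\mathbb Z_2\to\tilde H_{n-1}(\mathcal S-v)\to0
\]
is exact. If $\tilde H_n(\mathcal S-v)=0$, the middle map is injective, hence bijective, and $\mathcal S-v$ is acyclic. Suppose then that $z\ne0$ is an $n$-cycle of $\mathcal S-v$. The set $U$ of vertices of faces of $z$ is nonempty and omits $v$. Since $\tilde H_0(\mathcal S)=0$, the complex $\mathcal S$ is connected, and there is an edge $uv'$ with $u\in U$ and $v'\notin U$. Let $z_u$ be the sum of the faces $\rho\setminus u$ over the faces $\rho$ of $z$ that contain $u$. It is a nonzero $(n-1)$-chain of $\operatorname{lk}_{\mathcal S}u-v'$. The terms of $\partial z$ that contain $u$ are obtained from the reduced boundary of $z_u$ by adding $u$ to each face, so $z_u$ is a reduced cycle. By induction on $n$, the complex $\operatorname{lk}_{\mathcal S}u-v'$ is acyclic. It has dimension at most $n-1$, so it has no nonzero reduced $(n-1)$-cycle, a contradiction.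

\emph{The case $|\sigma|\ge2$.} Pick $v\in\sigma$, and put $\sigma'=\sigma\setminus v$ and $\mathcal L=\mathcal S[V\setminus\sigma']$. Then $\mathcal L$ is acyclic by induction on $|\sigma|$, and $\mathcal L-v=\mathcal S[V\setminus\sigma]$. The link $\operatorname{lk}_{\mathcal L}v$ is obtained from $\operatorname{lk}_{\mathcal S}v$ by deleting the vertices of its nonempty face $\sigma'$, so it is acyclic by induction on $n$. By \eqref{eq:mv}, $\mathcal S[V\setminus\sigma]$ is acyclic.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hatcher}
Hatcher, \emph{Algebraic Topology}.

\bibitem{MS}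
Milnor and Stasheff, \emph{Characteristic Classes}.

\bibitem{NW}
Eran Nevo and Uli Wagner, \emph{On the Embeddability of Skeleta of Spheres}, arXiv:0709.0988 (2007).

\bibitem{RS}
Rourke and Sanderson, \emph{Introduction to PL Topology}.

\end{thebibliography}
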